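\title{A counterexample and a threshold for the Schur property\\ of randomly perturbed sets}

\begin{abstract}
A set of positive integers is Schur if each of its two-colorings contains a monochromatic solution of $x+y=z$. Let $[n]_p$ be the random subset of $\{1,\dots,n\}$ that contains each element independently with probability $p$. We consider the question whether, for $\Omega(\sqrt n)\le s\le n/2$ and $p=\omega((ns)^{-1/3})$, the set $A\cup[n]_p$ is Schur with high probability for every $A\subseteq\{1,\dots,n\}$ of size $s$. The answer is no: for every $s$ with $n^{2/3}\ll s\ll n$, the set of the $s$ largest odd integers up to $n$ is a counterexample. For $n^{9/10}\le s\le n/2$ we show that the worst-case threshold is $s^{-2/3}$. The counterexample rests on an explicit coloring controlled by first-moment bounds; the upper bound combines the matrix Bernstein inequality with a second-moment argument.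
\end{abstract}

\section{Introduction}

A \emph{Schur triple} in a set $A\subseteq\mathbb N$ is a triple $(x,y,z)\in A^3$ with $x+y=z$; the case $x=y$ is allowed. A set with no Schur triple is \emph{sum-free}. A set $A$ is \emph{Schur} if every coloring of its elements with two colors, red and blue, contains a monochromatic Schur triple. Thus $A$ fails to be Schur exactly when it is the union of two sum-free sets, and every superset of a Schur set is Schur. Write $[n]=\{1,\dots,n\}$. The set $[4]=\{1,4\}\cup\{2,3\}$ is not Schur. The set $[5]$ is: in a coloring without monochromatic triples in which $1$ is red, $2$ is blue, so $4$ is red, so $3$ and $5$ are blue, and $2+3=5$.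

A large subset of $[n]$ need not be Schur. The odd numbers are sum-free, so for every $s\le n/2$ there are sets of size $s$ in $[n]$ without a single Schur triple. How many random integers must be added to an arbitrary set of size $s$ to make it Schur? For $p=p(n)\in[0,1]$ let $[n]_p$ be the random subset of $[n]$ that contains each integer independently with probability $p$. An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$. All asymptotic notation refers to $n\to\infty$; each of $f\ll g$ and $g=\omega(f)$ means $f=o(g)$.

One lower bound on $p$ is immediate.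

\begin{proposition}\label{prop:trivial}
If $A\subseteq[n]$ is sum-free and $p=o(n^{-2/3})$, then whp $A\cup[n]_p$ is not Schur.
\end{proposition}

\begin{proof}
The expected number of Schur triples in $[n]_p$ is at most $n^2p^3+np^2\to0$, where the second term counts triples with $x=y$. So whp $[n]_p$ is sum-free, and then $A\cup[n]_p$ is a union of two sum-free sets.
\end{proof}

A second natural scale is $p=n^{-1/2}$. A given integer forms a Schur triple with $O(np^2)$ pairs of random elements in expectation, so below this scale most random elements lie in no Schur triple of $[n]_p$, and any proof that $A\cup[n]_p$ is Schur must make use of $A$. The function $(ns)^{-1/3}$ joins the two scales: it equals $n^{-1/2}$ at $s=\sqrt n$ and has order $n^{-2/3}$ when $s=\Theta(n)$. It is also the density at which $[n]_p$ begins to contain solutions of $x+y=z$ with $x$ restricted to $s$ prescribed values, since their expected number is $O(nsp^3)$. In Section~\ref{sec:idea} such solutions are exactly what destroys the most obvious coloring. The following question comes from the paper of Das, Knierim and Morris~\cite{DKM}.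

\begin{quote}
Let $s=s(n)\in\mathbb N$ and $p=p(n)$ satisfy $\Omega(\sqrt n)\le s\le n/2$ and $p=\omega((ns)^{-1/3})$. Is it true that, for any $A\subseteq[n]$ with $|A|=s$, the set $A\cup[n]_p$ is Schur whp?
\end{quote}

We show that the answer is no. For $s\le n/2$ let
\[
A^*=\{a \text{ odd}:\ n-2s<a\le n\}
\]
be the set of the $s$ largest odd integers in $[n]$, and put
\[
\pi=\pi(n,s)=\min\{\,n^{-5/9},\ n^{-3/8}s^{-1/4},\ s^{-2/3}\,\}.
\]
We have $n^{-3/8}s^{-1/4}\le n^{-5/9}$ if and only if $s\ge n^{13/18}$, and $s^{-2/3}\le n^{-3/8}s^{-1/4}$ if and only if $s\ge n^{9/10}$. So $\pi$ equals its first term for $s\le n^{13/18}$, its second for $n^{13/18}\le s\le n^{9/10}$, and its third for $s\ge n^{9/10}$.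

\begin{theorem}\label{thm:lower}
Let $n^{2/3}\ll s\ll n$. Then $(ns)^{-1/3}=o(\pi)$, and if $p=o(\pi)$, then whp $A^*\cup[n]_p$ is not Schur.
\end{theorem}

The first assertion is a computation: dividing $(ns)^{-1/3}$ by the three terms of $\pi$ gives
\[
(n^{2/3}/s)^{1/3},\qquad (n^{1/2}/s)^{1/12},\qquad (s/n)^{1/3},
\]
and all three tend to $0$. Hence $p=\sqrt{(ns)^{-1/3}\,\pi}$ satisfies both $p=\omega((ns)^{-1/3})$ and $p=o(\pi)$, and for this $p$ the set $A^*\cup[n]_p$ is whp not Schur. The assertion in the question therefore fails for every $s$ with $n^{2/3}\ll s\ll n$. The gap can be polynomial: for $s$ of order $n^{9/10}$, the quantity $(ns)^{-1/3}$ has order $n^{-19/30}$, while $\pi$ has order $n^{-3/5}$.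

In the other direction we prove the following.

\begin{theorem}\label{thm:upper}
Let $s\le n$, $p=\omega(s^{-2/3})$ and $p=\omega(n\log n/s^2)$. Then for every $A\subseteq[n]$ with $|A|=s$ the set $A\cup[n]_p$ is Schur whp, uniformly in $A$: the maximum over all such $A$ of the probability that $A\cup[n]_p$ is not Schur tends to $0$. In particular, $p=\omega(s^{-2/3})$ suffices whenever $s\ge(n\log n)^{3/4}$.
\end{theorem}

For large $s$ the two theorems meet.

\begin{corollary}\label{cor:threshold}
Let $n^{9/10}\le s\le n/2$. If $p=\omega(s^{-2/3})$, then $A\cup[n]_p$ is Schur whp for every $A\subseteq[n]$ with $|A|=s$. If $p=o(s^{-2/3})$, then whp $A^*\cup[n]_p$ is not Schur.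
\end{corollary}

For $s=\Theta(n)$ the quantities $(ns)^{-1/3}$ and $s^{-2/3}$ have the same order, so there the assertion in the question does hold, by Theorem~\ref{thm:upper}. We do not determine the worst-case threshold for $s<n^{9/10}$, and we do not decide whether the assertion fails for individual functions $s$ with $s=O(n^{2/3})$.

Section~\ref{sec:idea} describes the Schur triples of $A^*\cup[n]_p$ and explains the coloring behind Theorem~\ref{thm:lower}; Section~\ref{sec:lower} contains the proof. Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}, which can be read independently, and Corollary~\ref{cor:threshold} in Section~\ref{sec:cor}. Throughout, $X=[n]_p$.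

\section{The set $A^*$ and how to color it}\label{sec:idea}

In this section and the next, $A=A^*$ and $s\le n/4$.

\subsection{The Schur triples of $A\cup X$}

Every odd integer in $(n-2s,n]$ belongs to $A$, so $X\setminus A$ is partitioned into
\begin{align*}
L&=\{v\in X:\ v \text{ even},\ v<2s\},\\
E&=\{v\in X:\ v \text{ even},\ v\ge 2s\},\\
O&=\{v\in X:\ v \text{ odd},\ v\le n-2s\}.
\end{align*}
All even elements of $A\cup X$ lie in $L\cup E$. There are fewer than $s$ possible values for an element of $L$, and they are precisely the positive differences $2,4,\dots,2s-2$ of two elements of $A$.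

A Schur triple has no odd entry or exactly two, so each Schur triple of $A\cup X$ is of one of four types.
\begin{itemize}
\item[(T0)] All three entries lie in $L\cup E$.
\item[(T1)] The odd entries are $a,a'\in A$. Since $a+a'>2(n-2s)\ge n$, the even entry is $|a-a'|$. So $a\ne a'$, and the even entry lies in $L$.
\item[(T2)] The entries are $a\in A$, $o\in O$ and $u\in L\cup E$. Since $o\le n-2s<a$, either $a=o+u$ or $u=a+o$.
\item[(T3)] The entries are $o,o'\in O$ and $u\in L\cup E$.
\end{itemize}
Triples of types (T0) and (T3) lie inside $X\setminus A$. We record them in the $3$-uniform hypergraph $H$ with vertex set $X\setminus A$ whose edges are the sets $\{u,v,z\}$ of three distinct elements with $u+v=z$. An edge is \emph{even} if all its vertices are even, and \emph{mixed} otherwise; a mixed edge has two odd vertices and one even vertex. A mixed edge whose even vertex lies in $L$ is \emph{critical}.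

\subsection{The obvious coloring and where it breaks}\label{sub:obvious}

The estimates in the rest of this section are orders of magnitude of expectations. They motivate the construction and are not used in the proof.

Color $A$ red. The triples (T1) then force all of $L$ to be blue. The triples (T2) are all dealt with at once by coloring $O$ blue. The triples (T3) then require the even vertex of every mixed edge to be red. This is possible when that vertex lies in $E$ and impossible when it lies in $L$: the critical edges are blue. Their expected number has order
\[
m=nsp^3,
\]
with about $s$ choices for the vertex in $L$ and about $n$ for an odd vertex. So this coloring has a chance exactly when $p\ll(ns)^{-1/3}$.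

Beyond that point, each critical edge needs a red odd vertex $y$. Suppose that we insist on keeping $A$ red. Then every $w\in X$ with $y+w\in A$ must be blue. There are about $sp$ such $w$, and each lies in a mixed edge with probability about $np^2$. That edge now has a blue even vertex and needs a red odd vertex of its own. Each red odd vertex thus calls for about $sp\cdot np^2=m$ further ones, and for $m\to\infty$ the repair has no reason to end. This makes the threshold $(ns)^{-1/3}$ plausible. The way out is to leave $w$ red and to recolor the element $y+w$ of $A$.

\begin{example}\label{ex:small}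
Let $n=100$ and $s=10$, so $A=\{81,83,\dots,99\}$, and let $X=\{4,23,31,35,52,75\}$. Then $L=\{4\}$, $E=\{52\}$ and $O=\{23,31,35,75\}$. The Schur triples of $A\cup X$ are
\[
4+31=35,\qquad 23+52=75,\qquad 31+52=83,\qquad 35+52=87,
\]
and $4+a=a'$ with $a,a'\in A$. The edge $\{4,31,35\}$ is critical. If $A$ stays red, then $4$ is blue, one of $31,35$ is red, so $52$ is blue, and one of $23,75$ has to become red: the repair has moved to another edge of $H$. Instead, color $31$, $52$ and $A\setminus\{83\}$ red, and color $4,23,35,75$ and $83$ blue. Each of the four displayed triples receives both colors. A triple $4+a=a'$ is not red because $4$ is blue, and not blue because $83$ is the only blue element of $A$. The recoloring has a price: if $X$ also contained $6$ and $77$, which create no new edge of $H$ and would be blue, then $6+77=83$ would be a blue triple.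
\end{example}

\subsection{The cost of recoloring}\label{sub:cost}

In general, let $Y\subseteq O$ contain one odd vertex of each critical edge, let $W\subseteq E$ be the set of red even elements, and let $F=A\cap(Y+W)$ be the set of elements of $A$ that become blue. There are two new dangers: a blue triple (T2) through some $a\in F$, and a triple (T1) formed by two elements of $F$ whose difference lies in $L$. Both call for a small set $F$, hence for a small set $W$.

If all of $E$ were red, $F$ would have about $m\cdot sp$ elements, and about $(msp)^2p=m^2s^2p^3$ pairs in $F$ would have their difference in $L$. This need not tend to $0$ when $p=o(\pi)$: for $s$ of order $n^{9/10}$ and $p=n^{-3/5}/\log n$ it has order $n^{1/5}/\log^9n$. An element of $E$ that lies in no edge of $H$ does not have to be red, however. If only vertices of edges are red, then $F$ shrinks by a factor $np^2$, to about $m^2$ elements. The three terms of $\pi$ now have the following meaning.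
\begin{itemize}
\item $p\ll n^{-3/8}s^{-1/4}$ says $m^2np^2\to0$. Each of the $m^2$ elements of $F$ lies in about $np^2$ triples (T2), so this removes the first danger.
\item $p\ll s^{-2/3}$ says $s^2p^3\to0$, so no edge of $H$ has two vertices in $L$; in particular the blue set $L$ spans no edge. Together with the previous condition it also removes the second danger for generic pairs, because $(m^2)^2p=(m^2np^2)(np^2)(s^2p^3)$.
\item $p\ll n^{-5/9}$ says $n^5p^9\to0$, so no edge of $H$ has all three vertices in other edges. Without this, an even edge could have each vertex in a mixed edge and would be red.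
\end{itemize}
Most of the work in the proof goes into degenerate configurations, in which some of the elements involved coincide. A coincidence removes a factor $p$ from the count, and one has to find the linear relation that removes a choice in return.

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

\subsection{Parameters and first moments}

For $p\le p'$ one can couple the random sets so that $[n]_p\subseteq[n]_{p'}$, and a subset of a non-Schur set is non-Schur. Since $(ns)^{-1/3}=o(\pi)$, we may therefore replace $p$ by $\max\{p,(ns)^{-1/3}\}$ and assume $p\ge(ns)^{-1/3}$, still with $p=o(\pi)$. Let $n$ be so large that $\sqrt n\le s\le n/4$. With $m=nsp^3$ we have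
\begin{equation}\label{eq:lowerbounds}
m\ge1,\qquad np\ge sp\ge s^{2/3}n^{-1/3}\ge1,
\end{equation}
and $p=o(\pi)$ says
\begin{equation}\label{eq:small}
n^5p^9\to0,\qquad m^2np^2=n^3s^2p^8\to0,\qquad s^2p^3\to0 .
\end{equation}
By \eqref{eq:lowerbounds}, each of $np^2$, $m\,np^2$ and $m^2p$ is at most $m^2np^2$. Hence
\begin{equation}\label{eq:derived}
np^2\to0,\qquad m\,np^2\to0,\qquad m^2p\to0,\qquad ns^2p^5=(np^2)(s^2p^3)\to0 .
\end{equation}
This reduction and the comparison of $(ns)^{-1/3}$ with $\pi$ are the only places where the hypothesis $n^{2/3}\ll s\ll n$ enters.

Every probability below is bounded by a first moment. A \emph{configuration} is a tuple of integers in $[n]$ satisfying certain linear relations, in which $k$ specified distinct entries are required to lie in $X$. If a family consists of $N$ such configurations, then the probability that one of them is realized is at most $Np^k$, the \emph{weight} of the family. Entries in $A$ are present for free and contribute no factor $p$. To bound $N$ we use three rules: an element of $A$ or of $L$ can be chosen in at most $s$ ways; any other element in at most $n$ ways; and two entries $u,v$ of a Schur triple determine the third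 up to two choices, $u+v$ or $|u-v|$. Implied constants are absolute.

The properties that we need are proved in order. For each of them we show that its failure, when the earlier ones hold, forces a configuration from a family of weight $o(1)$. The number of families is bounded, so whp no such configuration is realized, and then all properties hold. The earlier properties serve mainly to guarantee that entries are distinct, which is what the exponent of $p$ counts.

\subsection{The structure of $H$}

A vertex of an edge is \emph{private} if it lies in no other edge of $H$.

\begin{lemma}\label{lem:structure}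
Whp all of the following hold.
\begin{itemize}
\item[(S1)] There is no $v$ with $v,2v\in X$.
\item[(S2)] Distinct edges of $H$ share at most one vertex.
\item[(S3)] Every edge of $H$ has a private vertex.
\item[(S4)] No edge of $H$ has two vertices smaller than $2s$.
\item[(S5)] No two distinct critical edges share an odd vertex.
\item[(S6)] If a mixed edge has its even vertex in $E$, then at most one of its odd vertices lies in a critical edge.
\item[(S7)] If $y$ is an odd vertex of a critical edge $\tau$, and $w\in E$ satisfies $y+w\in A$, then every edge containing $w$ is disjoint from $\tau$.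
\end{itemize}
\end{lemma}

\begin{proof}
(S1) The weight is at most $np^2\to0$.

(S2) Two distinct edges with two common vertices have four vertices in total, and the common pair determines the other two up to $O(1)$ choices. The weight is $O(n^2p^4)\to0$.

(S3) Suppose $e=\{v_1,v_2,v_3\}$ is an edge and $e_i\neq e$ is an edge containing $v_i$, for $i=1,2,3$. By (S2), $e_i\cap e=\{v_i\}$, so the $e_i$ are distinct. If they are pairwise disjoint, the four edges have nine vertices. Choosing $v_1$, $v_2$ and one further vertex in each $e_i$ leaves $O(1)$ choices for the rest, so the weight is $O(n^5p^9)\to0$. This is the only use of the first term of $\pi$. Otherwise, say, $e_1$ and $e_2$ share a vertex $z$, and $z\notin e$ because $e_1\cap e$ and $e_2\cap e$ are disjoint. By (S2), the edges $e,e_1,e_2$ meet pairwise in exactly $v_1$, $v_2$, $z$, so they have six vertices, determined up to $O(1)$ choices by $v_1,v_2,z$. The weight is $O((np^2)^3)\to0$.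

(S4) Choosing the two small vertices gives weight $O(s^2p^3)\to0$.

(S5) By (S2), two such edges share only the odd vertex, so they have five vertices. Choosing the common vertex and the two vertices in $L$ gives weight $O(ns^2p^5)\to0$.

(S6) Suppose $e=\{o,o',u\}$ with $u\in E$, and $o\in\tau$, $o'\in\tau'$ for critical edges $\tau,\tau'$. The edge $e$ is not critical, so (S2) gives $\tau\cap e=\{o\}$ and $\tau'\cap e=\{o'\}$; in particular $\tau\ne\tau'$. By (S5), $\tau$ and $\tau'$ share no odd vertex. So the three edges have four odd vertices, the vertex $u$, and $j\in\{1,2\}$ vertices in $L$. Choosing $o$, $o'$ and the vertices in $L$ gives weight $O(n^2p^5(sp)^j)$. Since $sp\ge1$, this is $O(n^2s^2p^7)=O(m^2p)\to0$.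

(S7) Suppose an edge $\sigma\ni w$ meets $\tau$. The even vertex $x$ of $\tau$ lies in $L$, so $w\notin\tau$ and $\sigma\ne\tau$. By (S2) the two edges share exactly one vertex, and they have five vertices in total. Choose $x$, $y$ and $a=y+w\in A$ in at most $s\cdot n\cdot s$ ways. Then $w=a-y$, the third vertex of $\tau$ has two choices, the common vertex three, and the last vertex of $\sigma$ two. The weight is $O(ns^2p^5)\to0$.
\end{proof}

From now on we assume (S1)--(S7). By (S1), every Schur triple of type (T0) or (T3) has three distinct entries and so is an edge of $H$.

\subsection{The coloring}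

\paragraph{The red odd elements.} Let $Y\subseteq O$ consist of the smaller odd vertex of each critical edge. By (S5), each $y\in Y$ lies in exactly one critical edge $\tau(y)$, and $y$ is its smaller odd vertex; hence
\begin{equation}\label{eq:tau}
\tau(y_1)\ne\tau(y_2)\quad\text{for distinct } y_1,y_2\in Y .
\end{equation}
Write $\tau(y)=\{x,y,y'\}$ with $x\in L$. By (S4), $y\ge 2s$. Thus $x<y<y'$, which gives $y'=y+x$, and $a+y>n$ for every $a\in A$.

\paragraph{The red even elements.} By Section~\ref{sub:cost}, $W$ should contain only vertices of edges. One degenerate configuration asks for more. If an edge $\{x,w_1,w_2\}$ with $x\in L$ has both $w_1$ and $w_2$ red, then for a single $y\in Y$ the elements $y+w_1$ and $y+w_2$ may both lie in $F$, and they differ by $x$. Such configurations have weight of order $ns^3p^6=m\,s^2p^3$, which is not known to be small from \eqref{eq:small}. Property (W4) below ensures that both vertices are red only when further edges are present, and these cost an extra factor $np^2$.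

\begin{lemma}\label{lem:W}
There is a set $W\subseteq E$ with the following properties.
\begin{itemize}
\item[(W1)] Every element of $E$ that lies in a mixed edge belongs to $W$.
\item[(W2)] Every even edge has a vertex in $W$ and a vertex outside $W$.
\item[(W3)] Every element of $W$ lies in an edge of $H$.
\item[(W4)] If an even edge $e$ has two vertices in $W$, then each of them lies in an edge other than $e$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $W_0$ be the set of elements of $E$ that lie in a mixed edge or in at least two edges of $H$. Let $e$ be an even edge disjoint from $W_0$. By (S4) it has at least two vertices in $E$, and these are private since they are not in $W_0$; let $w_e$ be the smallest of them. Let $W$ be the union of $W_0$ and the set of all these $w_e$. Properties (W1) and (W3) hold by construction.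

Let $e$ be any even edge. A vertex $w_{e'}$ with $e'\neq e$ is private to $e'$ and so does not lie in $e$. If $e\cap W_0=\emptyset$, it follows that $e\cap W=\{w_e\}$; this gives (W2), and (W4) is vacuous. If $e\cap W_0\ne\emptyset$, it follows that $e\cap W=e\cap W_0$. This set is nonempty, and it misses the private vertex of $e$ given by (S3), which lies in one edge only, an even one. This gives (W2). Every element of $e\cap W_0$ lies in a mixed edge or in two edges, hence in an edge other than $e$, and this gives (W4).
\end{proof}

\paragraph{The blue elements of $A$.} Fix $W$ as constructed in the proof of Lemma~\ref{lem:W}, and let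
\[
F=\{a\in A:\ a=y+w \text{ for some } y\in Y,\ w\in W\}.
\]
Color
\[
\text{red: } (A\setminus F)\cup W\cup Y,\qquad\quad \text{blue: } F\cup L\cup(E\setminus W)\cup(O\setminus Y).
\]
In Example~\ref{ex:small} this gives $Y=\{31\}$, $W=\{52\}$, $F=\{83\}$ and the coloring described there. Figure~\ref{fig:F} shows the configuration behind an element of $F$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0.8)--(0,-0.8)--(1.6,0)--cycle;
\draw (1.6,0)--(4.4,0)--(3,-1.3)--cycle;
\draw (4.4,0)--(6,0.8)--(6,-0.8)--cycle;
\draw[dashed] (3,-1.3)--(2.1,-2.6)--(3.9,-2.6)--cycle;
\filldraw (1.6,0) circle (2.6pt) node[above=2pt] {$y$};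
\filldraw (4.4,0) circle (2.6pt) node[above=2pt] {$w$};
\filldraw[fill=white] (0,0.8) circle (2.6pt) node[left=2pt] {$x\in L$};
\filldraw[fill=white] (0,-0.8) circle (2.6pt) node[left=2pt] {$y'$};
\filldraw[fill=white] (6,0.8) circle (2.6pt) node[right=2pt] {$f$};
\filldraw[fill=white] (6,-0.8) circle (2.6pt) node[right=2pt] {$g$};
\filldraw[fill=white] (3,-1.3) circle (2.6pt) node[right=4pt] {$a\in A$};
\filldraw[fill=white] (2.1,-2.6) circle (2.6pt) node[left=2pt] {$o$};
\filldraw[fill=white] (3.9,-2.6) circle (2.6pt) node[right=2pt] {$u$};
\node at (0.55,0) {$\tau(y)$};
\node at (5.45,0) {$\sigma$};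
\end{tikzpicture}
\caption{Why an element $a$ of $A$ becomes blue. Each triangle is a Schur triple; filled points are red and hollow points are blue. The critical edge $\tau(y)$ makes $y$ red, an edge $\sigma$ (here with $f,g$ odd) makes $w$ red, and so $a=y+w$ is made blue. The solid part needs six elements of the random set and occurs $O(m^2)$ times in expectation, where $m=nsp^3$. A further triple through $a$ with two blue random elements (dashed) would be monochromatic; it costs a factor $np^2$.}\label{fig:F}
\end{figure}

\begin{lemma}\label{lem:deterministic}
Assume (S1)--(S7) and the following two properties.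
\begin{itemize}
\item[(B1)] No $a\in F$ forms a Schur triple with some $o\in O\setminus Y$ and $u\in(L\cup E)\setminus W$.
\item[(B2)] There are no distinct $a_1,a_2\in F$ with $|a_1-a_2|\in L$.
\end{itemize}
Then the coloring has no monochromatic Schur triple.
\end{lemma}

\begin{proof}
We go through the four types.

(T0) The triple is an even edge. An even element is red exactly when it lies in $W$, so (W2) gives both colors.

(T1) The even entry lies in $L$ and is blue. If the triple were monochromatic, then $a,a'\in F$ with $|a-a'|\in L$, contrary to (B2).

(T2) If the triple were red, then $o\in Y$ and $u\in W$. Since $a+o>n$, the relation is $a=o+u$, so $a\in F$ is blue, a contradiction. If the triple were blue, then $a\in F$, $o\notin Y$ and $u\notin W$, contrary to (B1).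

(T3) The triple is a mixed edge. If $u\in L$, the edge is critical, so $u$ is blue and the smaller odd vertex is red. If $u\in E$, then $u$ is red by (W1). A monochromatic triple would have $o,o'\in Y$, so both would lie in critical edges, contrary to (S6).
\end{proof}

Theorem~\ref{thm:lower} follows from Lemmas~\ref{lem:structure} and~\ref{lem:deterministic} once we know that (B1) and (B2) hold whp.

\subsection{No blue triple through one element of $F$}

\begin{lemma}\label{lem:B1}
Whp (B1) holds.
\end{lemma}

\begin{proof}
Suppose $a,o,u$ violate (B1). Write $a=y+w$ with $y\in Y$ and $w\in W$; then $o\ne y$ and $u\ne w$. Let $\tau(y)=\{x,y,y'\}$ with $x\in L$ and $y'=y+x$. By (W3) there is an edge $\sigma=\{w,f,g\}$, and by (S7) it is disjoint from $\tau(y)$. So $S=\{x,y,y',w,f,g\}$ has six elements. It is determined up to $O(1)$ choices by $x,y,a,f$, and so has weight $O(n^2s^2p^6)=O(m^2)$. The elements $o$ and $u$ are distinct, as they differ in parity.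

If neither $o$ nor $u$ lies in $S$, choose $o$; then $u\in\{a-o,a+o\}$. This costs a factor $O(np^2)$, and the weight is $O(m^2np^2)\to0$. This is the main case, and it dictates the second term of $\pi$.

If exactly one of $o,u$ lies in $S$, the other is determined up to $O(1)$ choices by that element and $a$. The weight is $O(m^2p)\to0$.

Suppose both lie in $S$. No new factor $p$ appears, so the relation among $a,o,u$ has to save a choice. By parity, $o\in\{y',f,g\}$ and $u\in\{x,f,g\}$. Since $w$ is even, $f$ and $g$ have the same parity, so $\{o,u\}\neq\{f,g\}$. Three cases remain.
\begin{itemize}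
\item $o=y'$ and $u=x$. As $x<2s\le n-2s<a$, the relation is $a=y'+x=y+2x$. Then $w=2x$, contrary to (S1).
\item $o=y'$ and $u\in\{f,g\}$. Choose $x,y,a$. These determine $y'$ and $w$; then $u\in\{a-y',a+y'\}$, and the last vertex of $\sigma$ has two choices.
\item $u=x$ and $o\in\{f,g\}$. Choose $x,y,a$. These determine $y'$, $w$ and $o=a-x$, and the last vertex of $\sigma$ has two choices.
\end{itemize}
In the last two cases the weight is $O(ns^2p^6)\to0$ by \eqref{eq:derived}.
\end{proof}

\subsection{No blue triple through two elements of $F$}

\begin{lemma}\label{lem:B2}
Whp (B2) holds.
\end{lemma}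

\begin{proof}
Suppose $a_i=y_i+w_i$ with $y_i\in Y$, $w_i\in W$ for $i=1,2$, and $|a_1-a_2|=x\in L$. Let $\tau_i=\tau(y_i)=\{x_i,y_i,y_i'\}$ with $x_i\in L$ and $y_i'=y_i+x_i$.

\emph{Case 1: $y_1=y_2$.} Then $|w_1-w_2|=x$, so $e=\{x,w_1,w_2\}$ is an even edge with two vertices in $W$. By (W4), $w_1$ lies in an edge $\sigma=\{w_1,f,g\}\neq e$, and $\sigma\cap e=\{w_1\}$ by (S2). By (S7), applied to $y_1$ and $w_1$, both $e$ and $\sigma$ are disjoint from $\tau_1$. So $\tau_1\cup e\cup\sigma$ has eight elements. Choosing $x_1,y_1,a_1,x,f$ leaves $O(1)$ choices for the rest. The weight is
\[
O(n^2s^3p^8)=O\big(m\,np^2\cdot s^2p^3\big)\to0 .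
\]

\emph{Case 2: $w_1=w_2$.} Then $|y_1-y_2|=x$, so $y_1\neq y_2$ and $\{x,y_1,y_2\}$ is a critical edge. Each $y_i$ lies in only one critical edge, so $\tau_1=\tau_2$, contrary to \eqref{eq:tau}.

\emph{Case 3: $y_1\ne y_2$ and $w_1\ne w_2$.} By \eqref{eq:tau} and (S5), $\tau_1$ and $\tau_2$ share no odd vertex. The set $B=\tau_1\cup\tau_2\cup\{x,w_1,w_2\}$ therefore consists of four odd elements, the two elements $w_1,w_2\in E$, and the $j\in\{1,2,3\}$ distinct elements among $x,x_1,x_2$. Choose $y_1,y_2,a_1$, the $j$ elements of $L$, and their roles as $x,x_1,x_2$. Then $a_2=a_1\pm x$, $w_i=a_i-y_i$ and $y'_i=y_i+x_i$. Since $sp\ge1$, the weight of $B$ is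
\begin{equation}\label{eq:B}
O\big(n^2s\,p^6(sp)^j\big)=O(n^2s^4p^9)=O(m^2s^2p^3).
\end{equation}
This alone is the quantity that was too large in Section~\ref{sub:cost}, and here we use (W3): there is an edge $\sigma=\{w_1,f,g\}$.

If neither $f$ nor $g$ lies in $B$, then $\sigma$ contributes a factor $O(np^2)$. If exactly one of them does, the other is determined up to $O(1)$ choices and the factor is $O(p)=O(np^2)$, since $np\ge1$. With \eqref{eq:B}, the weight is $O(m^2np^2\cdot s^2p^3)\to0$ in both cases.

Suppose $f,g\in B$; they have the same parity. If both are odd, then by (S7) neither lies in $\tau_1$, so both lie in $\tau_2$. Then (S2) gives $\sigma=\tau_2$, which is false because $w_1\in E$ is not in $\tau_2$. So both are even. By (S4) they are not both in $L$, so one of them is $w_2$, and the other, say $g$, lies in $\{x,x_1,x_2\}$. Since $g<2s\le w_1,w_2$, we get $|w_1-w_2|=g$, and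
\[
y_1-y_2=(a_1-a_2)-(w_1-w_2)\in\{\pm x\pm g\}.
\]
Thus $y_2$ has $O(1)$ choices given $y_1$ and the elements of $L$, which saves a factor $n$ in \eqref{eq:B}. The weight is $O(ns^4p^9)=O\big(np^2\,(s^2p^3)^2\,p\big)\to0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:lower}.

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Now $A\subseteq[n]$ is an arbitrary set of size $s$. Since $p\le1$, the hypothesis $p=\omega(s^{-2/3})$ forces $s\to\infty$. Two small configurations cannot be colored.
\begin{itemize}
\item[(i)] Red elements $u<u'$ of $A$ and blue elements $u-t<u'-t$ of $A$, with $x=u'-u\in X$. If $x$ is red, then $x+u=u'$ is monochromatic; if $x$ is blue, then $x+(u-t)=u'-t$ is.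
\item[(ii)] Red elements $a<b<c$ of $A$ with $b-a,\ c-b,\ c-a\in X$. If a difference is red, it forms a red triple with its two endpoints; if none is, then $(b-a)+(c-b)=c-a$ is blue. The same holds with the colors exchanged.
\end{itemize}
We find (i) when both colors are frequent on $A$, and (ii) when one color covers almost all of $A$. The difficulty is that the coloring is chosen after $X$ is revealed, so each configuration must be found for all colorings simultaneously.

\subsection{Independent sets in random difference graphs}

For $V\subseteq[n]$ let $G_V$ be the graph on $V$ in which distinct $v,v'$ are adjacent if and only if $|v-v'|\in X$. Configuration (i) is an edge of such a graph inside the set of red elements whose translate by $-t$ is blue. We have no control over this set other than its size, so we need $G_V$ to have no large independent set at all.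

A union bound over subsets does not give this. If $V$ is an interval of length $N$, its elements have fewer than $N$ distinct differences, so each subset is independent with probability at least $(1-p)^N$. For fixed $\eta$ and $p\to0$, this is far too large to be summed over $\binom{N}{\lceil\eta N\rceil}$ subsets. An independent set does, however, force a large eigenvalue of a single random matrix, which is a sum of independent terms, one for each difference $x$. We use three facts about real symmetric matrices $M$, with $\|M\|$ the operator norm and $\lambda_{\max}(M)$ the largest eigenvalue. First, $\|M\|$ is at most the largest sum of absolute values in a row. Second, $\lambda_{\max}(M)\ge z^TMz/z^Tz$ for every $z\neq0$. The third is the following inequality.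

\begin{theorem}[matrix Bernstein inequality~\cite{Tropp}]\label{thm:bernstein}
Let $Z_1,\dots,Z_n$ be independent random symmetric $N\times N$ matrices with $\mathbb E Z_x=0$ and $\lambda_{\max}(Z_x)\le R$ for all $x$, and with $\|\sum_x\mathbb EZ_x^2\|\le\sigma^2$. Then for $t\ge0$,
\[
\Pr\Big(\lambda_{\max}\Big(\sum_x Z_x\Big)\ge t\Big)\le N\exp\Big(-\frac{t^2/2}{\sigma^2+Rt/3}\Big).
\]
\end{theorem}

\begin{lemma}\label{lem:indep}
Let $V\subseteq[n]$, $|V|=N$, $\eta\in(0,1)$ and $\eta N\ge2$. With probability at least $1-Ne^{-\eta^2pN/20}$, the graph $G_V$ has no independent set of size at least $\eta N$.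
\end{lemma}

\begin{proof}
For $x\in[n]$ let $\xi_x$ be the indicator of $x\in X$, let $P_x$ be the $V\times V$ matrix with $(P_x)_{ab}=1$ if $|a-b|=x$ and $0$ otherwise, and let $Z_x=(p-\xi_x)P_x$. The $Z_x$ are independent, symmetric and centered. Each row of $P_x$ has sum at most $2$, so $\|Z_x\|\le\|P_x\|\le2$. The row of $P_x^2$ indexed by $a$ has sum $\sum_b(P_x)_{ab}\sum_c(P_x)_{bc}\le2\sum_b(P_x)_{ab}$. Each $b\ne a$ has $(P_x)_{ab}=1$ for exactly one $x$, so every row of $\sum_xP_x^2$ has sum at most $2(N-1)$. Since $\mathbb EZ_x^2=p(1-p)P_x^2$, we obtain $\|\sum_x\mathbb EZ_x^2\|\le 2pN$.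

Let $U$ be independent in $G_V$ with $|U|\ge\eta N$, and let $\mathbf 1_U$ be its indicator vector. The number $\mathbf 1_U^TP_x\mathbf 1_U$ counts ordered pairs in $U$ at distance $x$. It vanishes when $\xi_x=1$, and its sum over all $x$ is $|U|(|U|-1)$. Hence $\mathbf 1_U^T(\sum_xZ_x)\mathbf 1_U=p|U|(|U|-1)$, and, as $|U|\ge2$,
\[
\lambda_{\max}\Big(\sum_xZ_x\Big)\ge p(|U|-1)\ge p\eta N/2 .
\]
Apply Theorem~\ref{thm:bernstein} with $\sigma^2=2pN$, $R=2$ and $t=p\eta N/2$. The exponent is
\[
-\frac{p^2\eta^2N^2/8}{pN(2+\eta/3)}\le-\frac{3}{56}\,\eta^2pN\le-\frac1{20}\,\eta^2pN.\qedhere
\]
\end{proof}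

\subsection{The set $A$ is almost monochromatic}

For a coloring of $A\cup X$ let $A_R$ and $A_B$ be the red and blue parts of $A$. The graphs to which we apply Lemma~\ref{lem:indep} must not depend on the coloring, so we take as vertex sets the intersections of $A$ with its translates. Their average size has order $s^2/n$, and the hypothesis $p=\omega(n\log n/s^2)$, used only here, makes the failure probability small enough for a union bound over all translates.

\begin{lemma}\label{lem:mono}
Fix $\delta\in(0,1/2]$. Whp every two-coloring of $A\cup X$ without monochromatic Schur triples satisfies $\min\{|A_R|,|A_B|\}\le\delta s$.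
\end{lemma}

\begin{proof}
For integers $t$ with $|t|<n$ let $V_t=A\cap(A+t)$. Each pair $(a,a')\in A^2$ contributes the element $a$ to $V_{a-a'}$, so $\sum_t|V_t|=s^2$. Call $t$ \emph{rich} if $|V_t|\ge\delta s^2/(8n)$. For rich $t$ we have $|V_t|\ge p|V_t|\ge\frac\delta8\,ps^2/n=\omega(\log n)$, with a bound independent of $t$ and $A$. So Lemma~\ref{lem:indep} applies with $\eta=\delta/4$ for large $n$, and its failure probability is at most $ne^{-\omega(\log n)}$. By a union bound over fewer than $2n$ values of $t$, whp no graph $G_{V_t}$ with $t$ rich has an independent set of size at least $\frac\delta4|V_t|$.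

Assume this, and take a coloring with $|A_R|,|A_B|>\delta s$. Put $U_t=A_R\cap(A_B+t)\subseteq V_t$. Counting pairs in $A_R\times A_B$, and using $|A_R|+|A_B|=s$, we get
\[
\sum_t|U_t|=|A_R||A_B|\ge\delta(1-\delta)s^2\ge\delta s^2/2 .
\]
The values of $t$ that are not rich contribute at most $2n\cdot\delta s^2/(8n)=\delta s^2/4$. Therefore
\[
\sum_{t\text{ rich}}|U_t|\ \ge\ \frac\delta4s^2\ \ge\ \frac\delta4\sum_{t\text{ rich}}|V_t| ,
\]
and some rich $t$ has $|U_t|\ge\frac\delta4|V_t|$. Then $U_t$ is not independent in $G_{V_t}$: there are $u<u'$ in $U_t$ with $u'-u\in X$. This is configuration (i), so the coloring has a monochromatic Schur triple.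
\end{proof}

\subsection{Triples with all differences in $X$}

It remains to find configuration (ii) after an adversary has deleted the minority color class, an arbitrary set $D$ of at most $\delta s$ elements. A second-moment bound shows that there are many triples with all differences in $X$. This does not suffice, since they might all pass through a few elements of $A$. We therefore also bound the sum of the squared degrees; by the Cauchy--Schwarz inequality this limits the number of triples that a small set can meet. The hypothesis $p=\omega(s^{-2/3})$ enters here. It cannot be dropped: for $A=A^*$ the three differences form a Schur triple of even numbers below $2s$, and the expected number of these in $X$ with distinct entries is $O(s^2p^3)$.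

\begin{lemma}\label{lem:triples}
Fix $\varepsilon\in(0,1)$ and let $\delta=\varepsilon/400$. With probability at least $1-\varepsilon-o(1)$, for every $D\subseteq A$ with $|D|\le\delta s$ there are $a<b<c$ in $A\setminus D$ with $b-a,\ c-b,\ c-a\in X$.
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the set of triples $a<b<c$ in $A$ with $b-a\ne c-b$. At most $s^2$ triples are arithmetic progressions, so $|\mathcal T|\ge\binom s3-s^2\ge s^3/7$ for large $s$. The \emph{labels} of a triple in $\mathcal T$ are its three differences, which are distinct. A triple is \emph{present} if all its labels lie in $X$. Let $T$ be the number of present triples and $d(v)$ the number of present triples containing $v$. Then $\mathbb ET=|\mathcal T|p^3\ge s^3p^3/7$. We use that $s^2p^3\to\infty$, and that $sp\to\infty$ because $(sp)^2\ge s^2p^3$.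

\emph{Many triples are present.} Triples with disjoint label sets are present independently. So $\operatorname{Var}T$ is at most the sum, over ordered pairs of triples sharing a label, of the probability that both are present. There are $O(s^5)$ pairs sharing exactly one label: given the first triple, some pair of elements of the second has a prescribed difference, which leaves at most $s$ positions for that pair and $s$ choices for the third element. Such a pair of triples has five labels. There are $O(s^4)$ pairs sharing at least two labels: two labels and their roles determine the second triple up to translation, and there are at most $s$ translates in $A$. Such a pair has at least three labels. Hence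
\[
\frac{\operatorname{Var}T}{(\mathbb ET)^2}=O\Big(\frac{s^5p^5+s^4p^3}{s^6p^6}\Big)=O\Big(\frac1{sp}+\frac1{s^2p^3}\Big)\to0 ,
\]
and Chebyshev's inequality gives $T\ge\frac12\mathbb ET\ge s^3p^3/14$ whp.

\emph{The degrees are spread out.} The number $d(v)^2$ counts ordered pairs of present triples that both contain $v$. Fix $v$; at most $s^2$ triples contain it. So there are at most $s^4$ pairs with disjoint label sets. There are $O(s^3)$ pairs sharing exactly one label. Indeed, given the first triple, consider the two elements of the second triple whose difference is the shared label. If $v$ is one of them, the other has two choices and the third element at most $s$; if not, they have at most $s$ positions and the third element is $v$. There are $O(s^2)$ pairs sharing at least two labels, since the second triple is then determined up to translation and contains $v$. Summing over $v$,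
\[
\mathbb E\sum_{v\in A}d(v)^2\le s^5p^6+O(s^4p^5)+O(s^3p^3)=s^5p^6\Big(1+O\Big(\frac1{sp}+\frac1{s^2p^3}\Big)\Big).
\]
The right side is $(1+o(1))s^5p^6$, so by Markov's inequality $\sum_vd(v)^2\le s^5p^6/\varepsilon$ with probability at least $1-\varepsilon-o(1)$.

Assume both bounds and let $|D|\le\delta s$. The number of present triples that meet $D$ is at most
\[
\sum_{v\in D}d(v)\le\Big(|D|\sum_vd(v)^2\Big)^{1/2}\le\big(\delta s\cdot s^5p^6/\varepsilon\big)^{1/2}=\frac{s^3p^3}{20}<\frac{s^3p^3}{14}\le T .
\]
So some present triple avoids $D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]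
Fix $\varepsilon\in(0,1)$ and let $\delta=\varepsilon/400$. With probability at least $1-\varepsilon-o(1)$ the conclusions of Lemmas~\ref{lem:mono} and~\ref{lem:triples} both hold. Suppose then that a coloring of $A\cup X$ has no monochromatic Schur triple. By Lemma~\ref{lem:mono}, one color class of $A$, say $A_B$, has at most $\delta s$ elements. Lemma~\ref{lem:triples} with $D=A_B$ gives configuration (ii), a contradiction. So $A\cup X$ fails to be Schur with probability at most $\varepsilon+o(1)$, for every $\varepsilon$. All error terms in the three lemmas are bounded in terms of $n,s,p$ and $\varepsilon$ alone, so the conclusion is uniform in $A$.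

Finally, $s\ge(n\log n)^{3/4}$ is equivalent to $s^{-2/3}\ge n\log n/s^2$, and then $p=\omega(s^{-2/3})$ implies both hypotheses.
\end{proof}

\section{The threshold for $s\ge n^{9/10}$}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
Since $n^{9/10}\ge(n\log n)^{3/4}$ for large $n$, the first part follows from Theorem~\ref{thm:upper}.

For the second part let $p=o(s^{-2/3})$, and let $q_n$ be the probability that $A^*\cup[n]_p$ is Schur. Theorem~\ref{thm:lower} requires $s\ll n$, which need not hold, so we argue along subsequences. It suffices to show that every infinite set of values of $n$ has an infinite subset along which $q_n\to0$. As $s/n$ is bounded, we can choose the subset so that along it either $s/n\to0$ or $s\ge cn$ for a constant $c>0$.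

Suppose $s/n\to0$ along the subset. Since $s\ge n^{9/10}$, we have $\pi=s^{-2/3}$, so $p=o(\pi)$. For the remaining $n$ redefine $s=\lceil n^{9/10}\rceil$ and $p=0$; the resulting sequences satisfy the hypotheses of Theorem~\ref{thm:lower}, and so $q_n\to0$ along the subset. Suppose instead $s\ge cn$ along the subset. Then $p=o(n^{-2/3})$ there, and $A^*$ is sum-free because its elements are odd. Proposition~\ref{prop:trivial}, with $p=0$ for the remaining $n$, gives $q_n\to0$ along the subset.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKM}
Shagnik Das, Charlotte Knierim and Patrick Morris,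
\emph{Schur properties of randomly perturbed sets},
arXiv:2205.01456 (2022).

\bibitem{Tropp}
Tropp,
\emph{User-friendly tail bounds for sums of random matrices},
2012.

\end{thebibliography}
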